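# Extreme amenability of a point stabilizer in the homeomorphism group of the pseudoarc

## 1. Point stabilizers in finite sets, arcs, circles, Cantor sets and the pseudoarc

A topological group is **extremely amenable** if each of its continuous actions on a nonempty compact Hausdorff space has a fixed point. Let $P$ be the pseudoarc (defined in Section 2), let $G=H(P)$ be its homeomorphism group with the compact-open topology, and let $x\in P$. The group $G$ acts transitively on the compact space $P$, which has more than one point, so $G$ has no fixed point in $P$ and is not extremely amenable. Now remove this evident obstruction: pass to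
$$G_0=\{g\in G: g(x)=x\}$$
with the subspace topology. Is $G_0$ extremely amenable? The question is posed in Vladimir Uspenskij, "On extremely amenable groups of homeomorphisms", arXiv:0710.5785 (2007).

The first guess is "yes, since we have forced a fixed point". Let us test this on other homogeneous or nearly homogeneous spaces, where we can compute.

*A set with $n\ge 3$ points.* The stabilizer of a point is the finite discrete group $S_{n-1}\neq 1$. It acts on itself by left translations without a fixed point. The answer is no.

*The arc, $x=0$.* The stabilizer of $0$ in $H([0,1])$ is $\mathrm{Homeo}_+([0,1])$, and Pestov's theorem (Section 2) says that it is extremely amenable. The answer is yes.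

*The arc, $x=\frac12$.* A homeomorphism fixing $\frac12$ preserves or reverses orientation, and it preserves orientation exactly when $g(0)<\frac12$. So orientation is a continuous homomorphism onto $\mathbb Z/2$, and $\mathbb Z/2$ acts on a two-point space by exchanging the points. The answer is no.

*The circle.* Cutting the circle at $x$ identifies the stabilizer of $x$ in $\mathrm{Homeo}_+(S^1)$ with $\mathrm{Homeo}_+([0,1])$: yes. In the full group $\mathrm{Homeo}(S^1)$ the stabilizer is $\mathrm{Homeo}([0,1])$, which maps continuously onto $\mathbb Z/2$: no.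

*The Cantor set $K$.* Let $\mathcal A$ be the countable set of clopen subsets of $K$. The set of all linear orders on $\mathcal A$ is a closed subset of $\{0,1\}^{\mathcal A\times\mathcal A}$, hence compact, and the stabilizer of $x$ acts on it. The action is continuous because the homeomorphisms preserving a given clopen set form an open subgroup. A fixed point would be an invariant linear order on $\mathcal A$. But take two disjoint nonempty clopen sets $A,B$ not containing $x$. They are homeomorphic, so there is an involution in the stabilizer that exchanges $A$ and $B$ and is the identity elsewhere. It cannot preserve the order of $A$ and $B$. The answer is no.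

So the guess is not a formality: a hidden orientation or ordering can spoil it. What happens with such structures on $P$? Consider subcontinua containing $x$. On the arc with $x=\frac12$ the flip moves $[\frac12,\frac34]$ to a set not comparable with it. On $P$ this cannot happen: if $K,L\subset P$ are subcontinua containing $x$, then $K\cup L$ is a continuum, and if neither of $K,L$ contained the other, $K\cup L$ would be the union of two proper subcontinua, which hereditary indecomposability forbids. So all the subcontinua containing $x$ form one chain under inclusion, and every $g\in G_0$ maps this chain to itself. The guess survives this test, and it is correct.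

**Theorem 1.** Let $P$ be the pseudoarc, $G=H(P)$, $x\in P$, $G_0=\{g\in G:g(x)=x\}$. Then $G_0$ is extremely amenable.

**Theorem 2.** With the same notation:

(a) For every $y\in P\setminus\{x\}$ the orbit $G_0y$ is dense in $P$. In particular, $x$ is the only point fixed by $G_0$.

(b) $P$ is the universal minimal flow of $G$ (the minimal $G$-flow mapping onto every minimal $G$-flow, unique up to isomorphism). Every minimal $G$-flow is isomorphic to $P$ or is a point.

(c) Every extremely amenable subgroup of $G$ lies in some point stabilizer $G_y$. The maximal extremely amenable subgroups of $G$ are exactly the $G_y$, $y\in P$.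

Most of the talk is the proof of Theorem 1. We first turn it into a statement about coloring maps of $[0,1]$, then remove the dependence on parametrization, and then prove what is left inside a compact semigroup made of loops.

## 2. Definitions and the classical theorems used

**Continua.** A continuum is a nonempty compact connected metric space, and a subcontinuum is a subset that is a continuum. A continuum is *indecomposable* if it is not the union of two proper subcontinua, and *hereditarily indecomposable* if all its subcontinua are indecomposable. For instance $[0,1]=[0,\frac12]\cup[\frac12,1]$ is decomposable. A nondegenerate continuum is *chainable* if for every $\varepsilon>0$ it has a continuous surjection onto $[0,1]$ all of whose fibers have diameter $<\varepsilon$; the arc is chainable, by the identity. The pseudoarc $P$ is the nondegenerate (more than one point) hereditarily indecomposable chainable continuum, unique up to homeomorphism. Fix a metric $d$ on $P$. The topology of $G=H(P)$ is that of uniform convergence, and $G$ is a Polish group.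

**Flows.** A $G$-flow is a nonempty compact Hausdorff space with a continuous action $G\times X\to X$. It is *minimal* if every orbit is dense, equivalently if its only nonempty closed invariant subset is the whole space.

**Uniformity.** A compact Hausdorff space $X$ has a unique compatible uniformity. Its entourages are the neighborhoods of the diagonal in $X\times X$, and the closed ones form a base.

**Fact A** (Bing 1948; Moise 1949). $P$ is homogeneous: $G$ acts transitively on it.

**Fact B** (Effros 1965). If a Polish group acts continuously and transitively on a Polish space $Y$, all orbit maps $g\mapsto gy$ are open. In particular (Ungar 1975): for every $\eta'>0$ there is $\theta>0$ such that $d(a,b)<\theta$ implies that there is $k\in H(P)$ with $k(a)=b$ and $d(k(z),z)<\eta'$ for all $z$.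

The second sentence follows from the first. Let $V$ be an open symmetric neighborhood of $1$ in $G$ such that all elements of $VV$ move points by less than $\eta'$. The sets $Vc$, $c\in P$, form an open cover of $P$; let $\theta$ be a Lebesgue number of it. If $d(a,b)<\theta$, then $a=vc$, $b=v'c$ with $v,v'\in V$, and $k=v'v^{-1}\in VV$ does it.

**Fact C** (Irwin–Solecki, *Projective Fraïssé limits and the pseudo-arc*, Trans. AMS 358 (2006)). If $f_1,f_2:P\to X$ are continuous surjections onto a chainable continuum $X$ and $\varepsilon>0$, there is $h\in H(P)$ with $\sup_z d_X(f_1(z),f_2(h(z)))<\varepsilon$. We use it for $X=[0,1]$.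

**Fact D** (Pestov, Trans. AMS 350 (1998)). The group $H:=\mathrm{Homeo}_+([0,1])$ is extremely amenable.

**Right topological semigroups.** A compact Hausdorff right topological semigroup is a nonempty semigroup $S$ with a compact Hausdorff topology for which all maps $p\mapsto pq$ are continuous. The maps $q\mapsto pq$ need not be continuous. A simple finite example, which will return, is the *rectangular band* $A\times B$ with $(a,b)(a',b')=(a,b')$, where $A,B$ are finite sets: every element is idempotent.

**Fact E** (Ellis). Every compact Hausdorff right topological semigroup contains an idempotent.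

Let $S$ be such a semigroup. A left ideal is a nonempty $L\subset S$ with $SL\subset L$. For $p\in S$ the left ideal $Sp$ is compact, being the image of $S$ under right translation. By Zorn's lemma and compactness every closed left ideal contains a minimal closed left ideal $L$. If $p\in L$, then $Sp\subset L$ is a closed left ideal, so $Sp=L$; hence $L$ contains no smaller left ideal of any kind, and it is a minimal left ideal. Call an idempotent *minimal* if it lies in a minimal left ideal. In the band $A\times B$ the minimal left ideals are the sets $A\times\{b\}$, and every element is a minimal idempotent.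

**Lemma 3.** Let $S$ be a compact Hausdorff right topological semigroup.

(a) If $e\in S$ is idempotent, there is a minimal idempotent $f$ with $ef=fe=f$.

(b) If $e$ is a minimal idempotent, then $eSe$ is a group with identity $e$.

*Proof.* (a) Take a minimal left ideal $L\subset Se$; it is compact and a semigroup, so by Fact E it contains an idempotent $i$. As $i\in Se$, $ie=i$. Put $f=ei\in L$. Then $ff=e(ie)i=eii=ei=f$, $ef=f$, and $fe=e(ie)=ei=f$.

(b) Let $e\in L$ with $L$ a minimal left ideal, and let $p\in eSe\subset L$. Then $Sp=L\ni e$, so $rp=e$ for some $r\in S$. Since $ep=p$, we get $(ere)p=er(ep)=e(rp)=e$. So every element of the monoid $eSe$ has a left inverse in $eSe$. If $p'$ is a left inverse of $p$ and $p''$ one of $p'$, then $p''=p''p'p=p$, so $pp'=e$. Hence $eSe$ is a group. $\square$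

**Notation.** $\|\cdot\|$ is the sup distance. Let
$$M=\{f\in C([0,1],[0,1]): f(0)=0,\ f\text{ onto}\},$$
a monoid under composition, which contains $H$. Let $F_0$ be the set of continuous surjections $f:P\to[0,1]$ with $f(x)=0$, and $\mathcal Q=\{q\in F_0:q^{-1}(0)=\{x\}\}$. If $h\in M$ and $f\in F_0$, then $hf:=h\circ f\in F_0$.

We use one compactness remark repeatedly.

(2.1) *If $q:P\to[0,1]$ is continuous and all its fibers have diameter $<\eta$, there is $\sigma>0$ such that $|q(z)-q(z')|\le\sigma$ implies $d(z,z')<\eta$.*

Otherwise there are $z_n,z_n'$ with $|q(z_n)-q(z'_n)|\to0$ and $d(z_n,z_n')\ge\eta$; limits along a subsequence give two points of one fiber at distance $\ge\eta$.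

## 3. From fixed points of $G_0$ to colorings of $M$

We look at $G_0$ through maps to the interval. A map $q\in\mathcal Q$ with small fibers turns $g\in G_0$ into $qg\in F_0$, which determines $g$ up to a small error. The Ramsey statement that we need is this.

**Proposition 4.** Let $M=C_1\cup\dots\cup C_l$, let $\Phi\subset M$ be finite and $\varepsilon>0$. Then there are $w\in M$ and $j$ with $C_j\ne\emptyset$ and $\operatorname{dist}(hw,C_j)<\varepsilon$ (sup distance) for all $h\in\Phi$.

A case by hand: color $f\in M$ by whether $f(1)\le\frac12$ or $f(1)>\frac12$. If we take $w=\mathrm{id}$, the colors of $hw=h$ are whatever $\Phi$ dictates. But if $w\in M$ has $w(1)=0$, then $hw(1)=0$ for all $h$, and all $hw$ have the first color. Maps that return to $0$, that is, loops, will indeed be the right objects.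

Here we deduce Theorem 1 from Proposition 4. Three lemmas tell us about $F_0$.

**Lemma 5.** For every $\eta>0$ there is $q\in\mathcal Q$ all of whose fibers have diameter $<\eta$.

*Proof.* **Step 1: a fixed zero.** Chainability gives maps with small fibers, but we do not control where they vanish; this step makes the zero independent of $\eta$. For each $n\ge1$ let $p_n:P\to[0,1]$ be a continuous surjection with fibers of diameter $<1/n$, and let $p_n(y_n)=0$. Pass to a subsequence with $y_n\to y$. Given $\eta$, take $\theta$ from Fact B for $\eta'=\eta/4$, and $n$ in the subsequence with $1/n<\eta/4$ and $d(y_n,y)<\theta$. Take $k\in H(P)$ with $k(y)=y_n$ and $d(k(z),z)<\eta/4$ for all $z$. Then $p_nk$ is onto and $p_nk(y)=0$. If $p_nk(a)=p_nk(b)$, then $d(k(a),k(b))<1/n$, so $d(a,b)<1/n+\eta/2<\eta$. As fibers are compact, they have diameter $<\eta$. So for every $\eta$ there is such a map vanishing at $y$.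

**Step 2: moving the zero to $x$.** By homogeneity fix $\ell\in H(P)$ with $\ell(x)=y$. The fibers of $f\ell$ are the $\ell^{-1}$-images of those of $f$. By uniform continuity of $\ell^{-1}$, we get for each $\eta$ a map $q_0\in F_0$ with fibers of diameter $<\eta$.

**Step 3: making $x$ the only zero.** Take $\sigma$ from (2.1) for $q_0$ and $\eta$. Let $0<\kappa\operatorname{diam}P\le\sigma$ and
$$q=\frac{q_0+\kappa\, d(\cdot,x)}{\max\,(q_0+\kappa\, d(\cdot,x))}.$$
If $q(z)=q(z')$, then $|q_0(z)-q_0(z')|=\kappa|d(z,x)-d(z',x)|\le\sigma$, so $d(z,z')<\eta$. Clearly $q^{-1}(0)=\{x\}$ and $\max q=1$, and $q$ is onto $[0,1]$ because $P$ is connected. $\square$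

**Lemma 6.** If $q\in\mathcal Q$, $f\in F_0$, $\varepsilon>0$, there is $g\in G_0$ with $\|qg-f\|<\varepsilon$.

*Proof.* Fact C gives a homeomorphism, but it need not fix $x$; we correct it by Fact B. Choose $\eta'>0$ with $d(a,b)<\eta'\Rightarrow|q(a)-q(b)|<\varepsilon/2$, then $\theta$ from Fact B for $\eta'$, then $\varepsilon_2\in(0,\varepsilon/2]$ with $q(z)<\varepsilon_2\Rightarrow d(z,x)<\theta$. The last is possible, since $q$ is positive on the compact set $\{z:d(z,x)\ge\theta\}$. By Fact C there is $h\in H(P)$ with $\|f-qh\|<\varepsilon_2$. As $f(x)=0$, $q(h(x))<\varepsilon_2$, so $d(h(x),x)<\theta$. Take $k\in H(P)$ with $k(h(x))=x$ and $d(k(z),z)<\eta'$ for all $z$, and put $g=kh\in G_0$. Then $\|qg-f\|\le\|qkh-qh\|+\|qh-f\|<\varepsilon/2+\varepsilon/2=\varepsilon$. $\square$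

In the converse direction one might hope that for fixed $q\in\mathcal Q$ every $qg$, $g\in G_0$, is close to some $fq$ with $f\in M$. This fails. The map $q$ is not injective, since otherwise $P$ would be an arc, which is decomposable. So there are $a\ne b$ with $q(a)=q(b)\neq0$. The map $f_0(z)=\min\bigl(1,\,d(z,\{x,a\})/d(b,\{x,a\})\bigr)$ is in $F_0$ (it is onto by connectedness), with $f_0(a)=0$, $f_0(b)=1$. Lemma 6 gives $g\in G_0$ with $\|qg-f_0\|<\varepsilon$, so $qg(b)-qg(a)>1-2\varepsilon$, while $fq(a)=fq(b)$; hence $\|qg-fq\|\ge\frac12-\varepsilon$ for every $f\in M$. So finitely many maps $qg_i$ must be factored through a *finer* map $p$.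

**Lemma 7.** If $f_0,\dots,f_r\in F_0$ and $0<\varepsilon<1$, there are $p\in\mathcal Q$ and $h_i\in M$ with $\|f_i-h_ip\|\le\varepsilon$ for $0\le i\le r$.

*Proof.* Let $\eta>0$ be such that $d(z,z')<\eta\Rightarrow|f_i(z)-f_i(z')|<\varepsilon/2$ for all $i$. Take $p$ from Lemma 5 for $\eta$, and $\sigma$ from (2.1) for $p$. Let $0=\tau_0<\dots<\tau_N=1$ have mesh $\le\sigma$, and choose $z_j$ with $p(z_j)=\tau_j$; so $z_0=x$. Let $h_i'$ be linear on each $[\tau_j,\tau_{j+1}]$ with $h_i'(\tau_j)=f_i(z_j)$; then $h_i'(0)=f_i(x)=0$. If $p(z)\in[\tau_j,\tau_{j+1}]$, then $d(z,z_j),d(z,z_{j+1})<\eta$, so $f_i(z)$ is within $\varepsilon/2$ of $f_i(z_j)$ and of $f_i(z_{j+1})$, and hence of their convex combination $h_i'(p(z))$. So $\|f_i-h_i'p\|<\varepsilon/2$. As $\max f_i=1$, we get $1-\varepsilon/2<\mu_i:=\max h_i'\le1$. Put $h_i=h_i'/\mu_i\in M$. Then $\|h_i-h'_i\|=1-\mu_i<\varepsilon/2$. $\square$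

**Proof that Proposition 4 implies Theorem 1.** Let $X$ be a $G_0$-flow.

**Step 1: almost fixed points suffice.** We claim it is enough to find, for each finite $F=\{g_1,\dots,g_r\}\subset G_0$ and each entourage $V$ of $X$, some $y\in X$ with $(g_iy,y)\in V$ for all $i$. For closed $V$ the sets $\{y:(gy,y)\in V\ \forall g\in F\}$ are closed, and they are downward directed: enlarge $F$ and intersect the $V$'s. If all are nonempty, compactness gives a common point $y$. For each $g$, $(gy,y)$ lies in all closed entourages, so $gy=y$.

**Step 2: choosing the scale.** The aim is to replace closeness of points of $X$ by closeness of maps to $[0,1]$. Fix $F$ and $V$, put $g_0=1$, and let $W$ be a symmetric entourage with $W\circ W\circ W\subset V$. The map $(u,\xi)\mapsto(u\xi,\xi)$ is continuous and sends $(1,\xi)$ to the diagonal. So each $\xi\in X$ has a neighborhood $O_\xi$ and there is a neighborhood $U_\xi$ of $1$ with $(u\xi',\xi')\in W$ for $u\in U_\xi$, $\xi'\in O_\xi$. Finitely many $O_\xi$ cover $X$; intersecting the corresponding $U_\xi$ we get $\eta>0$ such that,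 for $u\in G_0$, $\sup_zd(u(z),z)<\eta$ implies $(u\xi,\xi)\in W$ for all $\xi\in X$.

Take $q\in\mathcal Q$ with fibers of diameter $<\eta/2$ (Lemma 5) and, by (2.1), $\varepsilon\in(0,1)$ such that $|q(a)-q(b)|\le4\varepsilon\Rightarrow d(a,b)<\eta/2$. If $\|qg-qg'\|\le4\varepsilon$, let $u=gg'^{-1}$. For $z=g'(z')$ we have $d(u(z),z)=d(g(z'),g'(z'))<\eta/2$, so $\sup_zd(u(z),z)\le\eta/2<\eta$. Applying the choice of $\eta$ to the point $g'\xi$ we obtain
$$g,g'\in G_0,\ \|qg-qg'\|\le4\varepsilon\ \Rightarrow\ (g\xi,g'\xi)\in W\quad\text{for all }\xi\in X.\tag{3.1}$$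

**Step 3: coloring $M$.** Apply Lemma 7 to $f_i=qg_i$ $(0\le i\le r)$ to get $p\in\mathcal Q$ and $h_i\in M$ with $\|f_i-h_ip\|\le\varepsilon$. Fix $x_0\in X$. For $f\in M$ choose by Lemma 6 some $g_f\in G_0$ with $\|qg_f-fq\|<\varepsilon$. Cover $X$ by finitely many sets $B_j$ with $B_j\times B_j\subset W$, and let $C_j=\{f\in M:g_fx_0\in B_j\}$. These sets cover $M$. Proposition 4 for $\Phi=\{h_0,\dots,h_r\}$ gives $w$, $j$ and $f_i'\in C_j$ with $\|h_iw-f_i'\|<\varepsilon$ for $0\le i\le r$.

**Step 4: the almost fixed point.** Lemma 6 for $p\in\mathcal Q$ and $wq\in F_0$ gives $k\in G_0$ with $\|pk-wq\|$ so small that $\|h_ipk-h_iwq\|<\varepsilon$ for all $i$. Since $qg_ik=f_ik$,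
$$\|qg_ik-qg_{f_i'}\|\le\|f_ik-h_ipk\|+\|h_ipk-h_iwq\|+\|h_iwq-f_i'q\|+\|f_i'q-qg_{f_i'}\|\le4\varepsilon.$$
By (3.1), $(g_ikx_0,\,g_{f_i'}x_0)\in W$ for $0\le i\le r$. Let $y=kx_0$. Then $(g_iy,g_{f_i'}x_0)\in W$; $(g_{f_i'}x_0,g_{f_0'}x_0)\in B_j\times B_j\subset W$; and $(g_{f_0'}x_0,y)\in W$ by symmetry and $g_0=1$. So $(g_iy,y)\in W\circ W\circ W\subset V$ for all $i$. $\square$

## 4. Pestov's theorem makes colorings parametrization-free

For continuous $f,f':[0,1]\to[0,1]$ let
$$d_F(f,f')=\inf_{\varphi\in H}\|f\varphi-f'\|.$$
This is a pseudometric: symmetry comes from $\|f\varphi-f'\|=\|f-f'\varphi^{-1}\|$, and the triangle inequality from $\|f\varphi\psi-f''\|\le\|f\varphi-f'\|+\|f'\psi-f''\|$. For example $f(t)=t$ and $f'(t)=t^2$ have $d_F(f,f')=0$: as unparametrized paths they are equal.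

**Proposition 8.** Let $\Psi_1,\dots,\Psi_l:M\to[0,1]$ be 1-Lipschitz for $d_F$, $\Phi\subset M$ finite, $\eta>0$. Then there is $w\in M$ with $|\Psi_j(hw)-\Psi_j(w)|<\eta$ for all $h\in\Phi$ and all $j$.

Two cases by hand. If $\Phi\subset H$, then $w=\mathrm{id}$ works, since $d_F(h,\mathrm{id})=0$ for $h\in H$. So the difficulty lies in maps that fold. And $\Psi(f)=f(1)$ is 1-Lipschitz for $d_F$ because $\varphi(1)=1$; for this $\Psi$ any loop $w$ works, as before.

**Proof that Proposition 8 implies Proposition 4.** We may assume $\varepsilon<1$ and, discarding empty sets, that all $C_j\ne\emptyset$.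

**Step 1: a flow of limit colorings.** We build a compact space on which $H$ acts, in order to apply Pestov's theorem. Let $\Psi_j(f)=\min(1,\operatorname{dist}(f,C_j))$. For $w\in M$ let $\xi^w\in[0,1]^{M\times\{1,\dots,l\}}$ be $\xi^w(f,j)=\Psi_j(fw)$, and let $X$ be the closure of $\{\xi^w:w\in M\}$. Since $\|fw-f'w\|\le\|f-f'\|$ and each $fw$ is in some $C_j$, every $\xi=\xi^w$, and hence every $\xi\in X$, satisfies
$$|\xi(f,j)-\xi(f',j)|\le\|f-f'\|,\qquad \min_j\xi(f,j)=0.\tag{4.1}$$
For $h\in M$ put $(h\xi)(f,j)=\xi(fh,j)$. Since $(h(h'\xi))(f,j)=(h'\xi)(fh,j)=\xi(fhh',j)$, this is a left action of the monoid $M$. Each $h$ acts continuously and $h\xi^w=\xi^{hw}$, so $X$ is invariant. The restriction to $H$ is jointly continuous on $X$, because by (4.1)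
$$|\xi(fh,j)-\xi_0(fh_0,j)|\le\|fh-fh_0\|+|\xi(fh_0,j)-\xi_0(fh_0,j)|,$$
and $fh\to fh_0$ uniformly as $h\to h_0$.

**Step 2: a parametrization-free limit.** By Fact D there is $\xi\in X$ fixed by $H$, that is, $\xi(f\varphi,j)=\xi(f,j)$ for $\varphi\in H$. Then $|\xi(f,j)-\xi(f',j)|=|\xi(f\varphi,j)-\xi(f',j)|\le\|f\varphi-f'\|$ for all $\varphi\in H$, so each $\xi(\cdot,j)$ is 1-Lipschitz for $d_F$.

**Step 3: back to the coloring.** By Proposition 8 there is $w_0$ with $|\xi(hw_0,j)-\xi(w_0,j)|<\varepsilon/3$ for $h\in\Phi$ and all $j$. Choose $j$ with $\xi(w_0,j)=0$, by (4.1). As $\xi\in X$ and only finitely many coordinates matter, there is $w_1\in M$ with $|\Psi_j(hw_0w_1)-\xi(hw_0,j)|<\varepsilon/3$ for $h\in\Phi$. For $w=w_0w_1$ we get $\Psi_j(hw)<\frac23\varepsilon<1$, so $\operatorname{dist}(hw,C_j)<\varepsilon$, for $h\in\Phi$. $\square$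

Proposition 8 would follow if we had an ideal "limit loop" $e$ of height $1$ with $h\circ e=e$ for all $h$ in question. The next sections make an approximate version of this precise.

## 5. The semigroup of loops and its compactification

Let $\Lambda$ be the set of loops $\gamma\in C([0,1],[0,1])$, $\gamma(0)=\gamma(1)=0$, modulo the relation $d_F=0$; write $d$ for the induced metric. (The metric of $P$ does not occur until Section 10, so there is no conflict.) For loops $\gamma,\delta$ let $\gamma\delta$ be the concatenation: $\gamma$ on $[0,\frac12]$, then $\delta$ on $[\frac12,1]$. Reparametrizing the halves separately gives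
$$d(\gamma\delta,\gamma'\delta')\le\max(d(\gamma,\gamma'),d(\delta,\delta')).\tag{5.1}$$
So concatenation is well defined on $\Lambda$. It is associative, since $(\gamma\delta)\epsilon$ and $\gamma(\delta\epsilon)$ differ by an element of $H$. The class $1$ of the constant loop $0$ is an identity: $\gamma$ followed by the constant loop is $\gamma\circ\kappa$ with $\kappa(t)=\min(2t,1)$, a uniform limit of elements $\varphi_n$ of $H$; then $\gamma\varphi_n\to\gamma\kappa$ uniformly, so $d_F(\gamma,\gamma\kappa)=0$. The other side is symmetric.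

The maximum in (5.1), in place of a sum, is the feature on which everything depends: if we concatenate a thousand pairs of $\varepsilon$-close loops, the results are still $\varepsilon$-close.

Every continuous $h:[0,1]\to[0,1]$ with $h(0)=0$ acts on $\Lambda$ by $\gamma\mapsto h\circ\gamma$. This is uniformly continuous, with the modulus of continuity of $h$, and it is a unital homomorphism: $h\circ(\gamma\delta)=(h\circ\gamma)(h\circ\delta)$ and $h\circ0=0$.

*Example.* Let $\lambda$ be the tent loop, linear from $0$ up to $1$ and back to $0$. Then $d(\lambda\lambda,\lambda)\ge\frac12$. Indeed, suppose a reparametrization of $\lambda\lambda$ is within $\delta$ of $\lambda$. It takes values $1,0,1$ at some $t_1<t_2<t_3$. So $\lambda(t_1),\lambda(t_3)\ge1-\delta$, hence $\lambda(t_2)\ge1-\delta$ as $\lambda$ is first increasing and then decreasing, while $\lambda(t_2)\le\delta$. So $\delta\ge\frac12$. The tent is far from idempotent. We get idempotents by compactifying.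

**Definition (Samuel compactification).** Let $U$ be the set of uniformly continuous $\Psi:\Lambda\to[0,1]$. Map $\Lambda$ into $[0,1]^U$ by $\lambda\mapsto(\Psi(\lambda))_{\Psi\in U}$, and let $\Sigma$ be the closure of the image. The functions $\min(1,d(\cdot,\mu))$ belong to $U$, so $\Lambda$ is embedded homeomorphically, and we regard it as a dense subset of the compact Hausdorff space $\Sigma$. The coordinate functions $\hat\Psi\in C(\Sigma)$, $\Psi\in U$, extend the $\Psi$ and separate the points of $\Sigma$.

(5.2) *If $\phi:\Lambda\to\Sigma$ is such that $\hat\Psi\circ\phi\in U$ for all $\Psi\in U$, then $\phi$ extends uniquely to a continuous map $\Sigma\to\Sigma$.* The extension is $p\mapsto\bigl((\hat\Psi\circ\phi)^{\wedge}(p)\bigr)_{\Psi\in U}$; it is continuous into $[0,1]^U$, agrees with $\phi$ on the dense set $\Lambda$, and so takes values in the closed set $\Sigma$. In particular every uniformly continuous map $\Lambda\to\Lambda$ extends.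

**Lemma 9.** The product of $\Lambda$ extends to $\Sigma$ so that $\Sigma$ is a compact Hausdorff right topological monoid with identity $1$, and $q\mapsto\lambda q$ is continuous for every $\lambda\in\Lambda$. Every continuous $h:[0,1]\to[0,1]$ with $h(0)=0$ extends to a continuous homomorphism $\hat h:\Sigma\to\Sigma$ with $\hat h(1)=1$, and $(hk)^\wedge=\hat h\hat k$.

*Proof.* **Step 1: the product.** For $\lambda\in\Lambda$ left translation by $\lambda$ is 1-Lipschitz by (5.1), so it extends to a continuous map $q\mapsto\lambda q$ of $\Sigma$. For $q\in\Sigma$ and $\Psi\in U$, density gives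
$$|\hat\Psi(\lambda q)-\hat\Psi(\lambda'q)|\le\sup_{\mu\in\Lambda}|\Psi(\lambda\mu)-\Psi(\lambda'\mu)|,$$
and $d(\lambda\mu,\lambda'\mu)\le d(\lambda,\lambda')$. So $\lambda\mapsto\hat\Psi(\lambda q)$ is in $U$, and by (5.2) $\lambda\mapsto\lambda q$ extends to a continuous map $p\mapsto pq$. Thus right translations by all $q\in\Sigma$ and left translations by $\lambda\in\Lambda$ are continuous.

**Step 2: associativity and identity.** We extend the law one variable at a time, from right to left. It holds on $\Lambda$. Then $(\lambda\mu)r=\lambda(\mu r)$ for $r\in\Sigma$, as both sides are continuous in $r$. Then $(\lambda q)r=\lambda(qr)$, as both sides are continuous in $q$. Then $(pq)r=p(qr)$, as both sides are continuous in $p$. Also $1q=q$ by continuity in $q$, and $p1=p$ by continuity in $p$.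

**Step 3: the maps.** $\hat h$ exists by (5.2), and $\hat h(1)=1$. We have $\hat h(\lambda q)=(h\circ\lambda)\hat h(q)$ by continuity in $q$, since $h\circ\lambda\in\Lambda$; then $\hat h(pq)=\hat h(p)\hat h(q)$ by continuity in $p$. Finally $(hk)^\wedge$ and $\hat h\hat k$ agree on $\Lambda$. $\square$

**Closeness.** For $\varepsilon>0$ let $R_\varepsilon\subset\Sigma^2$ be the closure of $\Delta_\varepsilon=\{(\lambda,\mu)\in\Lambda^2:d(\lambda,\mu)\le\varepsilon\}$. Clearly $R_\varepsilon\subset R_{\varepsilon'}$ for $\varepsilon\le\varepsilon'$. For $c\in[0,1]$ let $m_c(u)=cu$; so $\hat m_1=\mathrm{id}$, and $\hat m_0\equiv1$ since $m_0\circ\lambda$ is the constant loop. For $s\in[0,1]$ let $\Lambda_s=\{\lambda\in\Lambda:\lambda([0,1])\subset[0,s]\}$.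

**Lemma 10.**

(i) $R_\varepsilon$ contains the diagonal and is a subsemigroup of $\Sigma^2$.

(ii) If $(p,q)\in R_\varepsilon$, $\Psi\in U$ and $\omega(\varepsilon)=\sup\{|\Psi(\lambda)-\Psi(\mu)|:(\lambda,\mu)\in\Delta_\varepsilon\}$, then $|\hat\Psi(p)-\hat\Psi(q)|\le\omega(\varepsilon)$. Hence $\bigcap_{\varepsilon>0}R_\varepsilon$ is the diagonal.

(iii) If $p\in\overline{\Lambda_s}$, then $(\hat m_cp,\hat m_{c'}p)\in R_\varepsilon$ whenever $s|c-c'|\le\varepsilon$.

(iv) $\operatorname{ht}(\lambda)=\max\lambda$ is a well-defined 1-Lipschitz function $\Lambda\to[0,1]$, and its extension satisfies $\widehat{\operatorname{ht}}(pq)=\max(\widehat{\operatorname{ht}}(p),\widehat{\operatorname{ht}}(q))$.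

*Proof.* (i) The diagonal of $\Lambda^2$ is in $\Delta_\varepsilon$, so its closure is in $R_\varepsilon$. By (5.1) $\Delta_\varepsilon$ is a subsemigroup of $\Lambda^2$. Let $(\lambda,\mu)\in\Delta_\varepsilon$ and $(p',q')\in R_\varepsilon$, a limit of $(\lambda_i,\mu_i)\in\Delta_\varepsilon$. Then $(\lambda\lambda_i,\mu\mu_i)\in\Delta_\varepsilon$, and left translations by $\lambda,\mu\in\Lambda$ are continuous, so $(\lambda p',\mu q')\in R_\varepsilon$. Now let $(\lambda,\mu)$ tend to an arbitrary $(p,q)\in R_\varepsilon$; right translations by $p'$ and $q'$ are continuous, so $(pp',qq')\in R_\varepsilon$.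

(ii) The inequality holds on $\Delta_\varepsilon$ and passes to the closure. As $\omega(\varepsilon)\to0$ for every $\Psi\in U$ and the $\hat\Psi$ separate points, a pair in all $R_\varepsilon$ is on the diagonal. The diagonal is in all $R_\varepsilon$ by (i).

(iii) For $p\in\Lambda_s$ we have $\|cp-c'p\|\le s|c-c'|\le\varepsilon$. Take limits.

(iv) $|\max\gamma-\max\delta|=|\max\gamma\varphi-\max\delta|\le\|\gamma\varphi-\delta\|$ for $\varphi\in H$. The formula holds on $\Lambda$; it extends to $p\in\Lambda$, $q\in\Sigma$ by continuity in $q$, and then to all $p$ by continuity in $p$. $\square$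

## 6. Amalgamating piecewise linear maps, and the semigroups $T_s$

We want idempotents $e$ that can be compared with $\hat h(e)$. An idempotent of $\Sigma$ is not good enough, because it need not lie in the image of $\hat h$.

*Example.* Let $h\in M$ be linear through $(0,0),(\frac13,\frac23),(\frac23,\frac13),(1,1)$ and $\lambda$ the tent loop. We claim $d(h\circ\gamma,\lambda)\ge\frac16$ for every loop $\gamma$. If $\max h\gamma\le\frac56$, compare heights. Otherwise $h\gamma(t_3)>\frac56$ for some $t_3$; as $h\le\frac23$ on $[0,\frac23]$, $\gamma(t_3)>\frac23$, so $\gamma$ takes the value $\frac13$ at some $t_1<t_3$ and then the value $\frac23$ at some $t_2\in(t_1,t_3)$. Thus $h\gamma$ has the values $\frac23,\frac13$ and more than $\frac56$ at $t_1<t_2<t_3$. If a reparametrization of $\lambda$ is within $\delta$ of $h\gamma$, it is at least $\frac23-\delta$ at $t_1$ and $t_3$, hence at $t_2$, where it is at most $\frac13+\delta$; so $\delta\ge\frac16$. Therefore $\Psi=\min(1,d(\cdot,\lambda))$ has $\hat\Psi\ge\frac16$ on $\hat h(\Sigma)$, while $\hat\Psi(\lambda)=0$,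 and $\lambda\notin\hat h(\Sigma)$.

The remedy is to take the intersection of all such images. For this to be stable under the $\hat h$ we need an amalgamation lemma, and we need maps with finite combinatorics.

**PL maps.** Let $\mathcal P$ be the set of piecewise linear, nowhere locally constant $h:[0,1]\to[0,1]$ with $h(0)=0$. So all slopes are nonzero; $\mathcal P$ is closed under composition and contains $m_c$ for $0<c\le1$. For $s\in(0,1]$ let $M_s^{PL}=\{g\in\mathcal P:g([0,1])=[0,s]\}$, and $M^{PL}=M_1^{PL}\subset M$.

(6.1) *$M^{PL}$ is dense in $M$.* Given $f\in M$ and $0<\varepsilon<1$, interpolate $f$ linearly on a fine partition, with error $<\varepsilon/4$. Change the node values by less than $\varepsilon/4$, keeping them in $[0,1]$ and keeping the value $0$ at $0$, so that consecutive ones differ. The resulting map has maximum $\mu>1-\varepsilon/2$, and dividing by $\mu$ changes it by $1-\mu<\varepsilon/2$.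

**Lemma 11 (amalgamation).** For $f,g\in M_s^{PL}$ there are $\alpha,\beta\in M^{PL}$ with $f\alpha=g\beta$ (and then $f\alpha\in M_s^{PL}$).

*Proof.* Think of two climbers who walk along the graphs of $f$ and $g$, always at the same altitude.

**Step 1: both walks end at the top.** Choose $a$ with $f(a)=s$; $a>0$. Let $\kappa\in M^{PL}$ go linearly from $0$ up to $1$ and then linearly down to $a$ ($\kappa=\mathrm{id}$ if $a=1$). Then $f\kappa\in M_s^{PL}$ and $f\kappa(1)=s$. If the lemma holds for $f\kappa$ and the corresponding $g\kappa'$ with maps $\alpha,\beta$, it holds for $f,g$ with $\kappa\alpha,\kappa'\beta\in M^{PL}$. So we may assume $f(1)=g(1)=s$.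

**Step 2: discretizing.** Let $C=\{c_0<\dots<c_N\}$ be the finite set of values of $f,g$ at all their breakpoints and endpoints. So $c_0=0$, $c_N=s$, $N\ge1$. The sets $f^{-1}(C)=\{a_0<\dots<a_n\}$ and $g^{-1}(C)=\{b_0<\dots<b_m\}$ are finite, because $f,g$ have nonzero slopes, and they contain all breakpoints and endpoints. On $[a_i,a_{i+1}]$ the map $f$ is linear and injective, its endpoint values are in $C$ and its other values are not; so it maps $[a_i,a_{i+1}]$ onto some $[c_k,c_{k+1}]$. Likewise for $g$. Write $f(a_i)=c_{f_i}$, $g(b_j)=c_{g_j}$. Then $|f_{i+1}-f_i|=|g_{j+1}-g_j|=1$, $f_0=g_0=0$, $f_n=g_m=N$.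

**Step 3: parity.** Consider the graph on $\{(i,j):f_i=g_j\}$ in which $(i,j)$ and $(i',j')$ are joined if $|i-i'|=|j-j'|=1$. We compute degrees, in order to find a path from $(0,0)$ to $(n,m)$.

For $i$ and $j$ both interior (not $0,n$, respectively not $0,m$), let $u$ of the two neighbors $i\pm1$ have larger value than $i$, and $u'$ of $j\pm1$ larger value than $j$. A neighbor of $(i,j)$ moves both values up or both down, so the degree is $uu'+(2-u)(2-u')=4-2u-2u'+2uu'$, which is even.

If $i=0$, then $g_j=0$, and the only neighbor $1$ of $i$ has larger value. If $j$ is interior, both neighbors of $j$ have larger value and the degree is $2$; if $j=0$, it is $1$; $j=m$ is impossible, as $g_m=N\ge1$. If $i=n$, then $g_j=N$, and the only neighbor of $i$ has smaller value. If $j$ is interior, both its neighbors have smaller value and the degree is $2$; if $j=m$, it is $1$; $j=0$ is impossible. The cases where $j$ is an endpoint are symmetric.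

So exactly $(0,0)$ and $(n,m)$ have odd degree. Each component of a finite graph has an even number of vertices of odd degree, hence these two lie in one component. Let $(i_0,j_0),\dots,(i_L,j_L)$ be a path from $(0,0)$ to $(n,m)$.

**Step 4: the maps.** Let $\alpha,\beta$ be linear on each $[k/L,(k+1)/L]$ with $\alpha(k/L)=a_{i_k}$, $\beta(k/L)=b_{j_k}$. They are PL, nowhere locally constant, and go from $0$ to $1$, so they are in $M^{PL}$. On $[k/L,(k+1)/L]$ the maps $f\alpha$ and $g\beta$ are linear, with the same endpoint values $c_{f_{i_k}}=c_{g_{j_k}}$ and $c_{f_{i_{k+1}}}=c_{g_{j_{k+1}}}$. So $f\alpha=g\beta$. $\square$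

**Definition.** $T_s=\bigcap_{g\in M_s^{PL}}\hat g(\Sigma)$ for $s\in(0,1]$, and $T_0=\{1\}$.

Each $\hat g(\Sigma)$ is a compact subsemigroup containing $\hat g(1)=1$, hence so is $T_s$. As $\hat g(\Sigma)\subset\overline{g\circ\Lambda}\subset\overline{\Lambda_s}$ for $g\in M_s^{PL}$, we have $T_s\subset\overline{\Lambda_s}$. The family $\{\hat g(\Sigma):g\in M_s^{PL}\}$ is downward directed: if $g_1\alpha=g_2\beta$ as in Lemma 11, then $(g_1\alpha)^\wedge(\Sigma)\subset\hat g_1(\Sigma)\cap\hat g_2(\Sigma)$. By the example above, $T_1$ does not contain the tent loop.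

For $h\in\mathcal P$ put $\bar h(s)=\max h([0,s])$. Since $h$ is nowhere locally constant and $h(0)=0$, $\bar h(s)>0$ for $s>0$; and $h([0,s])=[0,\bar h(s)]$.

**Lemma 12.**

(a) $T_{s'}\subset T_s$ for $s'\le s$.

(b) $\hat h(T_s)=T_{\bar h(s)}$ for $h\in\mathcal P$, $s>0$.

(c) $T_1$ contains some $p$ with $\widehat{\operatorname{ht}}(p)=1$.

*Proof.* (a) The cases $s'=0$ and $s'=s$ are clear. Let $0<s'<s$, $g\in M_s^{PL}$, and $r=\min g^{-1}(s')>0$. Then $g([0,r])=[0,s']$, so $gm_r\in M_{s'}^{PL}$ and $T_{s'}\subset(gm_r)^\wedge(\Sigma)\subset\hat g(\Sigma)$.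

(b) Let $t=\bar h(s)$. First, $\hat h(T_s)=\bigcap_{g\in M_s^{PL}}(hg)^\wedge(\Sigma)$. The inclusion $\subset$ is clear. If $y$ is in the right side, the compact sets $\hat h^{-1}(y)\cap\hat g(\Sigma)$ are nonempty and downward directed, so they have a common point, which is in $T_s$ and is mapped to $y$. Each $hg$ is in $M_t^{PL}$, so $\hat h(T_s)\supset T_t$.

Conversely let $k\in M_t^{PL}$. Lemma 11 applied to $hm_s,k\in M_t^{PL}$ gives $hm_s\alpha=k\beta$. With $g=m_s\alpha\in M_s^{PL}$ we get $\hat h(T_s)\subset(hg)^\wedge(\Sigma)=(k\beta)^\wedge(\Sigma)\subset\hat k(\Sigma)$. As $k$ was arbitrary, $\hat h(T_s)\subset T_t$.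

(c) The compact sets $\hat g(\Sigma)\cap\{\widehat{\operatorname{ht}}=1\}$, $g\in M^{PL}$, are downward directed, and nonempty, since $g\circ\lambda$ has height $1$ if $\lambda$ is a loop onto $[0,1]$. So they have a common point. $\square$

## 7. Minimal idempotents of $T_s$ are rigid

**Definition.** Call $b\in T_s$ *$s$-rigid* if $bzb=b$ for all $z\in T_s$. Then $b$ is idempotent: take $z=1$. The element $1$ is $0$-rigid, as $T_0=\{1\}$. For the corresponding notion in the rectangular band $A\times B$, note that there $bzb=b$ for all $b,z$.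

By Lemma 3(b) a minimal idempotent $e$ yields a group $eT_se$, and rigidity says that this group is trivial. The maps $\hat m_c$ contract every $z$ to $1$, which gives a path from $eze$ to $e$ in the group, in small steps; and small steps do not accumulate.

**Lemma 13.** Let $s>0$. Every minimal idempotent $e$ of $T_s$ is $s$-rigid.

*Proof.* Let $z\in T_s$, $n\ge1$. By Lemma 3(b), $\Gamma=eT_se$ is a group with identity $e$.

**Step 1: a discrete path in $\Gamma$.** By Lemma 12, $\hat m_{i/n}z\in T_{is/n}\subset T_s$ for $1\le i\le n$, and $\hat m_0z=1$. Put $\gamma_i=e(\hat m_{i/n}z)e\in\Gamma$ for $0\le i\le n$. So $\gamma_0=e$, $\gamma_n=eze$. Since $z\in\overline{\Lambda_s}$ and $s\cdot\frac1n\le\frac1n$, Lemma 10(iii) gives $(\hat m_{(i+1)/n}z,\hat m_{i/n}z)\in R_{1/n}$. Multiplying by $(e,e)$ on both sides, $(\gamma_{i+1},\gamma_i)\in R_{1/n}$ by Lemma 10(i).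

**Step 2: telescoping.** Multiply on the right by the diagonal element $(\gamma_i^{-1},\gamma_i^{-1})$, inverses being taken in $\Gamma$: $(\gamma_{i+1}\gamma_i^{-1},e)\in R_{1/n}$. Multiply these pairs for $i=n-1,\dots,0$. As $R_{1/n}$ is a semigroup,
$$(eze,e)=(\gamma_n\gamma_{n-1}^{-1}\,\gamma_{n-1}\gamma_{n-2}^{-1}\cdots\gamma_1\gamma_0^{-1},\ e)\in R_{1/n}.$$
Here $n$ is arbitrary, so $eze=e$ by Lemma 10(ii). $\square$

**Lemma 14.** If $b$ is $s$-rigid, $s>0$, $h\in\mathcal P$, then $\hat h(b)$ is $\bar h(s)$-rigid.

*Proof.* By Lemma 12(b), $\hat h(b)\in T_{\bar h(s)}$ and every $z\in T_{\bar h(s)}$ is $\hat h(z')$ with $z'\in T_s$. So $\hat h(b)z\hat h(b)=\hat h(bz'b)=\hat h(b)$. $\square$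

## 8. One rigid element is not enough: rectangular bands and palindromes

The sensible first attempt now is: let $e$ be one minimal idempotent of $T_1$, and try to prove $\hat h(e)=e$ for $h\in M^{PL}$. By Lemmas 13 and 14, $e$ and $b=\hat h(e)$ are both $1$-rigid, so
$$beb=b,\qquad ebe=e.$$
Here the attempt stops. In a rectangular band these identities hold for any two elements. In $\{0,1\}\times\{0,1\}$ with $(a,b)(a',b')=(a,b')$, the map $(a,b)\mapsto(1-a,b)$ is an automorphism that moves every element. So "rigid", together with the fact that $\hat h$ is a homomorphism of $T_1$ onto itself, does not force a fixed point, not even an approximate one.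

What the attempt does not use is the scale of intermediate heights $0<s<1$. If $b$ is $t$-rigid and $t'$ is slightly smaller than $t$, then $\hat m_{t'/t}b$ is close to $b$ and lies in $T_{t'}$, where it is absorbed by $t'$-rigid elements. So we take rigid elements at many heights $t_1<\dots<t_n=1$ and multiply them up and down, in a palindrome. Let us see the case $n=2$. Let $e_1,b_1$ be $t_1$-rigid and $e_2,b_2$ be $1$-rigid, with $e_1e_2=e_2e_1=e_2$. Replace each $b_i$ by $b_ie_ib_i$ and then, at small cost, the letters $b_2$ by some $\tilde b_2\in T_{t_1}$ and the letters $b_1$ by $1$. Then $b_1b_2b_1$ becomes $e_1\tilde b_2e_2\tilde b_2e_1$. Now $e_1\tilde b_2e_2=e_1\tilde b_2e_1e_2=e_1e_2=e_2$, and likewise $e_2\tilde b_2e_1=e_2$. So the word becomes $e_2$: all $b$'s have disappeared.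

**Lemma 15.** Let $0=t_0<t_1\le t_2\le\dots\le t_n=1$ with $t_i-t_{i-1}\le\varepsilon$. For $1\le i\le n$ let $e_i,b_i$ be $t_i$-rigid, and suppose $e_ie_j=e_je_i=e_{\max(i,j)}$ for all $i,j$. Then
$$(b_1b_2\cdots b_{n-1}\,b_n\,b_{n-1}\cdots b_2b_1,\ e_n)\in R_\varepsilon.$$

*Proof.* **Step 1: lowering the $b_i$.** By rigidity $b_i=b_ie_ib_i$. Let $\tilde b_i=\hat m_{t_{i-1}/t_i}b_i$. Then $\tilde b_1=\hat m_0b_1=1$, and $\tilde b_i\in T_{t_{i-1}}$ for all $i$, by Lemma 12(b) if $i\ge2$. Since $b_i\in\overline{\Lambda_{t_i}}$ and $t_i\bigl(1-\frac{t_{i-1}}{t_i}\bigr)=t_i-t_{i-1}\le\varepsilon$, Lemma 10(iii) gives $(b_i,\tilde b_i)\in R_\varepsilon$. Put $\beta_i=\tilde b_ie_i\tilde b_i$. Write each $b_i$ in the palindrome as $b_ie_ib_i$; by Lemma 10(i),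
$$(b_1\cdots b_n\cdots b_1,\ \beta_1\cdots\beta_{n-1}\beta_n\beta_{n-1}\cdots\beta_1)\in R_\varepsilon.$$
It remains to show that the second entry equals $e_n$.

**Step 2: absorption.** For $1\le i<n$ and $z\in T_{t_i}$ we have
$$e_ize_{i+1}=e_ize_ie_{i+1}=e_ie_{i+1}=e_{i+1},\qquad e_{i+1}ze_i=e_{i+1}e_ize_i=e_{i+1}e_i=e_{i+1}.\tag{8.1}$$

**Step 3: collapsing the word.** We claim $\beta_1\cdots\beta_i=e_i\tilde b_i$. For $i=1$ both sides are $e_1$. If it holds for $i<n$, then
$$\beta_1\cdots\beta_{i+1}=e_i\,\tilde b_i\tilde b_{i+1}\,e_{i+1}\tilde b_{i+1}=e_{i+1}\tilde b_{i+1}$$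
by (8.1), because $\tilde b_i\in T_{t_{i-1}}\subset T_{t_i}$ and $\tilde b_{i+1}\in T_{t_i}$, so $\tilde b_i\tilde b_{i+1}\in T_{t_i}$. Similarly $\beta_i\cdots\beta_1=\tilde b_ie_i$: the step is $\tilde b_{i+1}e_{i+1}\,\tilde b_{i+1}\tilde b_i\,e_i=\tilde b_{i+1}e_{i+1}$. Hence for $n\ge2$
$$\beta_1\cdots\beta_n\cdot\beta_{n-1}\cdots\beta_1=e_n\,\tilde b_n\tilde b_{n-1}\,e_{n-1}=e_n$$
by (8.1), as $\tilde b_n\tilde b_{n-1}\in T_{t_{n-1}}$. For $n=1$ the product is $\beta_1=e_1$. $\square$

**Theorem 16.** For every finite $\Phi\subset M^{PL}$ and $\varepsilon>0$ there is $e\in T_1$ with $\widehat{\operatorname{ht}}(e)=1$ and $(\hat he,e)\in R_\varepsilon$ for all $h\in\Phi$.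

*Proof.* **Step 1: the heights.** We collect the heights that occur for all $h\in\Phi$ together. Choose $N$ such that $|u-v|\le1/N$ implies $|h(u)-h(v)|\le\varepsilon$ for $h\in\Phi$. The same holds for $\bar h$: let $v<u$, $u-v\le1/N$ and $\bar h(u)=h(u')$ with $u'\le u$. If $u'>v$, then $\bar h(u)=h(u')\le h(v)+\varepsilon\le\bar h(v)+\varepsilon$; if $u'\le v$, then $\bar h(u)=\bar h(v)$. Let $s_i=i/N$ and
$$D=\{s_i:0\le i\le N\}\cup\{\bar h(s_i):h\in\Phi,\ 0\le i\le N\}=\{0=d_0<d_1<\dots<d_K=1\}.$$

**Step 2: a chain of rigid idempotents.** Put $u_0=1$. Inductively, $u_{d_{j-1}}\in T_{d_{j-1}}\subset T_{d_j}$ is idempotent, so Lemma 3(a) in the semigroup $T_{d_j}$ gives a minimal idempotent $u_{d_j}$ of $T_{d_j}$ with $u_{d_j}u_{d_{j-1}}=u_{d_{j-1}}u_{d_j}=u_{d_j}$. Then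
$$u_du_{d'}=u_{\max(d,d')}\qquad(d,d'\in D);\tag{8.2}$$
for instance $u_{d_j}u_{d_{j-2}}=u_{d_j}u_{d_{j-1}}u_{d_{j-2}}=u_{d_j}u_{d_{j-1}}=u_{d_j}$, and so on by induction, on both sides. By Lemma 13, $u_d$ is $d$-rigid for $d>0$, and $u_0=1$ is $0$-rigid. Let $e=u_1$. With $p$ from Lemma 12(c), $e=epe$, so $\widehat{\operatorname{ht}}(e)=1$ by Lemma 10(iv).

**Step 3: the palindrome.** By (8.2), $e$ equals the palindrome $u_{s_1}\cdots u_{s_N}\cdots u_{s_1}$. We apply $\hat h$ to this word. Let $h\in\Phi$, $t_i=\bar h(s_i)$. So $t_0=0$, $t_i>0$ for $i\ge1$, $t_N=1$ as $h$ is onto, the $t_i$ are nondecreasing, and $t_i-t_{i-1}\le\varepsilon$ by Step 1. For $1\le i\le N$ put $b_i=\hat h(u_{s_i})$, which is $t_i$-rigid by Lemma 14, and $e_i=u_{t_i}$, which is $t_i$-rigid; here $t_i\in D$. By (8.2), $e_ie_j=e_{\max(i,j)}$. Then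
$$b_1\cdots b_N\cdots b_1=\hat h(u_{s_1}\cdots u_{s_N}\cdots u_{s_1})=\hat h(e),\qquad e_N=u_1=e.$$
By Lemma 15 with $n=N$, $(\hat he,e)\in R_\varepsilon$. $\square$

## 9. From the compactification back to maps: proof of Proposition 8

Let $\Psi_j,\Phi,\eta$ be as in Proposition 8.

**Step 1: extending the $\Psi_j$ to loops.** The element $e$ of Theorem 16 is a limit of loops, so the $\Psi_j$ must be made to act on $\Lambda$. For each $h\in\Phi$ choose by (6.1) $h'\in M^{PL}$ with $\|h-h'\|\le\eta/8$. Take $e$ from Theorem 16 for the finite set $\{h':h\in\Phi\}$ and $\varepsilon=\eta/8$. Loops of height $1$ belong to $M$. As $\Psi_j$ is 1-Lipschitz for $d_F$, it is defined on classes of such loops. Extend it to a 1-Lipschitz $\Psi_j':\Lambda\to[0,1]$ by McShane's formula,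
$$\Psi_j'(\lambda)=\min\Bigl(1,\ \inf_{\operatorname{ht}(\mu)=1}\bigl(\Psi_j(\mu)+d(\lambda,\mu)\bigr)\Bigr).$$
By Lemma 10(ii), $|\hat\Psi_j'(\hat h'e)-\hat\Psi_j'(e)|\le\eta/8$ for all $h\in\Phi$ and all $j$.

**Step 2: an actual loop.** Choose $\varepsilon'\in(0,1)$, $\varepsilon'\le\eta/8$, such that $|u-v|\le\varepsilon'$ implies $|h'(u)-h'(v)|\le\eta/8$ for all these $h'$. The functions $\hat\Psi_j'\circ\hat h'$, $\hat\Psi_j'$ and $\widehat{\operatorname{ht}}$ are continuous on $\Sigma$, $\Lambda$ is dense, and $\widehat{\operatorname{ht}}(e)=1$. So there is a loop $\lambda$ with $\operatorname{ht}(\lambda)>1-\varepsilon'>0$ and $|\Psi_j'(h'\lambda)-\Psi_j'(\lambda)|<\eta/4$ for all $h'$ and $j$, where $h'\lambda=h'\circ\lambda$.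

**Step 3: height exactly $1$.** Let $w=\lambda/\operatorname{ht}(\lambda)$, a loop of height $1$; so $w\in M$. Then $\|w-\lambda\|=1-\operatorname{ht}(\lambda)\le\varepsilon'\le\eta/8$. Also $h'w$ is a loop of height $1$, and $d_F(h'w,h'\lambda)\le\|h'w-h'\lambda\|\le\eta/8$. Since $\Psi_j=\Psi_j'$ on loops of height $1$,
$$|\Psi_j(h'w)-\Psi_j(w)|<\frac\eta4+\frac\eta8+\frac\eta8=\frac\eta2.$$
Finally $|\Psi_j(hw)-\Psi_j(h'w)|\le\|hw-h'w\|\le\eta/8$, so $|\Psi_j(hw)-\Psi_j(w)|<\eta$ for all $h\in\Phi$ and all $j$. $\square$

This proves Proposition 8, hence Proposition 4 by Section 4, hence Theorem 1 by Section 3. $\blacksquare$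

## 10. Orbits of $G_0$, minimal flows of $G$, and maximal extremely amenable subgroups

We prove Theorem 2. Here $d$ is again the metric of $P$.

**Part (a): density of orbits.** Let $y\ne x$, $z\in P$, $\eta>0$; we look for $g\in G_0$ with $d(gy,z)<\eta$. Take $q\in\mathcal Q$ with fibers of diameter $<\eta$ (Lemma 5) and $\varepsilon>0$ with $|q(a)-q(b)|<\varepsilon\Rightarrow d(a,b)<\eta$, by (2.1). As $y\neq x$, $q(y)\in(0,1]$. There is $h\in M$ with $h(q(y))=q(z)$: interpolate linearly through $(0,0),(q(y),q(z)),(1,1)$ if $q(y)<1$, and through $(0,0),(\frac12,1),(1,q(z))$ if $q(y)=1$. Apply Lemma 6 to $f=hq\in F_0$ to get $g\in G_0$ with $\|qg-hq\|<\varepsilon$. Then $|q(gy)-q(z)|<\varepsilon$, so $d(gy,z)<\eta$. Hence $G_0y$ is dense. Consequently the only nonempty closed $G_0$-invariant subsets of $P$ are $\{x\}$ and $P$, and $x$ is the only point fixed by $G_0$.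

**Part (b): minimal flows.** $P$ is minimal, since $G$ acts transitively. Let $Y$ be a minimal $G$-flow. We first construct a map $P\to Y$. By Theorem 1, $G_0$ fixes some $y_0\in Y$. Let $\phi:P\to Y$, $\phi(gx)=gy_0$. This is well defined, since $gx=g'x$ means $g^{-1}g'\in G_0$, and it is equivariant. It is continuous: for open $O\subset Y$ the set $\phi^{-1}(O)=\{gx:gy_0\in O\}$ is the image of an open subset of $G$ under $g\mapsto gx$, which is an open map by Fact B. The image of $\phi$ is nonempty, closed and invariant, so $\phi$ is onto by minimality. Thus $P$ is a minimal flow that maps onto every minimal flow.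

Now we determine $Y$. The set $\phi^{-1}(\phi(x))$ is closed and contains $x$; it is $G_0$-invariant, because $\phi(gz)=g\phi(z)=g\phi(x)=\phi(gx)=\phi(x)$ for $g\in G_0$ and $z$ in the set. By (a) it is $\{x\}$ or $P$. In the first case $\phi$ is injective: if $\phi(gx)=\phi(g'x)$, then $\phi(g'^{-1}gx)=\phi(x)$, so $g'^{-1}gx=x$ and $gx=g'x$. Then $\phi$ is a continuous bijection of compact Hausdorff spaces, hence an isomorphism of flows. In the second case $\phi$ is constant and $Y$ is a point.

Uniqueness: a minimal flow that maps onto every minimal flow maps onto $P$, so it is not a point, hence it is isomorphic to $P$.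

**Part (c): maximal subgroups.** An extremely amenable subgroup $A$ of $G$ acts continuously on the compact space $P$, so it fixes some $z\in P$, that is, $A\le G_z$. By Theorem 1, applied to $y$ in place of $x$, each $G_y$ is extremely amenable. If $G_y\le A$ with $A$ extremely amenable, then $A\le G_z$ for some $z$. So $z$ is fixed by $G_y$, hence $z=y$ by (a) for the point $y$, and $A=G_y$. Thus each $G_y$ is a maximal extremely amenable subgroup. Conversely, a maximal extremely amenable subgroup is contained in some $G_y$, which is extremely amenable, so it equals $G_y$. $\square$
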